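\title{Multilinear multipliers with no $L^p$ estimates for every singular subspace of dimension at least $(n+1)/2$}

\begin{abstract}
Let $\Gamma\subset\mathbb R^n$ be a subspace of dimension $d$ with $\frac{n+1}2\le d\le n-1$. We construct a smooth real-valued symbol $m$ that obeys the Mikhlin--H\"ormander conditions relative to $\Gamma$ and whose $n$-linear multiplier $T_m$ satisfies no $L^p$ estimate, not even one of weak type. This answers two questions of Kesler for every $n\ge3$. Together with a theorem of Muscalu, Tao and Thiele it shows that, for non-degenerate $\Gamma$, every adapted symbol satisfies some $L^p$ estimate exactly when $d<\frac{n+1}2$. The test functions are chirps and the symbol cancels their phases. In the critical dimension $d=\frac{n+1}2$ the chirp rates are chosen along a vector of $\Gamma$, so that logarithmically many scales contribute equally. We also find the exact growth rate of the operator norm for symbols truncated to $\{|\xi|\le N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$ when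 all exponents are at least $2$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Multipliers adapted to a subspace}

Write $e(x)=e^{2\pi ix}$ and $\hat f(\xi)=\int f(x)e(-x\xi)\,dx$. For $n\ge1$ and a bounded measurable symbol $m:\mathbb R^n\to\mathbb C$, the $n$-linear multiplier $T_m$ acts on Schwartz functions $f_1,\dots,f_n\in\mathcal S(\mathbb R)$ by
\[
T_m(f_1,\dots,f_n)(x)=\int_{\mathbb R^n}m(\xi)\prod_{j=1}^n\hat f_j(\xi_j)e(x\xi_j)\,d\xi .
\]
For $m\equiv1$ this is the product $f_1\cdots f_n$, and H\"older's inequality bounds it in $L^r$ with $\frac1r=\sum_j\frac1{p_j}$. We ask whether any of these bounds must survive for a symbol with a controlled singularity. We say that $T_m$ \emph{satisfies no $L^p$ estimates} if there are no $(p_1,\dots,p_n)\in[1,\infty]^n$ and $C<\infty$ such that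
\[
\|T_m(f_1,\dots,f_n)\|_{r}\le C\prod_{j=1}^n\|f_j\|_{p_j}\quad\text{for all } f_1,\dots,f_n\in\mathcal S(\mathbb R),\qquad \frac1r=\sum_{j=1}^n\frac1{p_j}.
\]
Here $r$ ranges over $[\frac1n,\infty]$, so the target space need not be normed.

Let $\Gamma\subset\mathbb R^n$ be a linear subspace of dimension $d<n$. A symbol $m$ is a \emph{Mikhlin--H\"ormander multiplier adapted to $\Gamma$}, written $m\in\mathcal M_\Gamma(\mathbb R^n)$, if it is smooth on $\mathbb R^n\setminus\Gamma$ and for every multi-index $\alpha$ there is $C_\alpha$ with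
\[
|\partial^\alpha m(\xi)|\le C_\alpha\operatorname{dist}(\xi,\Gamma)^{-|\alpha|},\qquad \xi\notin\Gamma .
\]
At distance $L$ from $\Gamma$ such a symbol may oscillate with wavelength $L$, and no faster. The constants $C_\alpha$ are unchanged by dilations and by translations along $\Gamma$. If $\Gamma\subset\Gamma'$ then $\mathcal M_\Gamma\subset\mathcal M_{\Gamma'}$, because the distance to $\Gamma'$ is the smaller one. So the class grows with the subspace, and $d$ measures the size of the singularity that is allowed. For $n=1$, $\Gamma=\{0\}$, every such $T_m$ is bounded on $L^2$ by Plancherel's theorem. For $n=2$ and $\Gamma=\{\xi_1=\xi_2\}$ the class contains $\operatorname{sgn}(\xi_1-\xi_2)$, for which $T_m(f_1,f_2)(x)$ is a constant multiple of the bilinear Hilbert transform $\mathrm{p.v.}\int f_1(x-t)f_2(x+t)\,dt/t$.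

Testing $T_m$ against one more function brings in one more frequency. For $\xi\in\mathbb R^n$ put
\[
\ell(\xi)=\xi_1+\dots+\xi_n,\qquad \xi_{n+1}=-\ell(\xi);
\]
throughout, $\xi_1,\dots,\xi_{n+1}$ are regarded as linear functionals on $\mathbb R^n$. Since $\int f_{n+1}(x)e(x\ell(\xi))\,dx=\hat f_{n+1}(\xi_{n+1})$, Fubini's theorem gives
\begin{equation}\label{eq:form}
\int T_m(f_1,\dots,f_n)\,f_{n+1}\,dx=\int_{\mathbb R^n}m(\xi)\prod_{j=1}^{n+1}\hat f_j(\xi_j)\,d\xi ,\qquad f_1,\dots,f_{n+1}\in\mathcal S(\mathbb R).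
\end{equation}
The $n+1$ frequencies play symmetric roles, and the position of $\Gamma$ should be measured against all of them. Let $\tilde\Gamma=\{(\xi_1,\dots,\xi_{n+1}):\xi\in\Gamma\}\subset\mathbb R^{n+1}$. We call $\Gamma$ \emph{non-degenerate} if $\tilde\Gamma$ is a graph over $(\xi_i)_{i\in I}$ for every $I\subset\{1,\dots,n+1\}$ with $|I|=d$, that is, if each coordinate projection $\tilde\Gamma\to\mathbb R^I$ is a bijection. Along such a $\Gamma$ any $d$ of the frequencies are free and determine the others. A line in $\mathbb R^2$ is non-degenerate unless it is one of $\xi_1=0$, $\xi_2=0$, $\xi_1+\xi_2=0$.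

\subsection{The problem}

Two results bound the dimension at which estimates break down. Muscalu, Tao and Thiele proved that if $\Gamma$ is non-degenerate, $0\le d<\frac{n+1}2$ and $m\in\mathcal M_\Gamma(\mathbb R^n)$, then $T_m:L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}$ for all $1\le p_j<\infty$ with $\sum_{j=1}^{n+1}\frac1{p_j}=1$. Kesler proved that if $n\ge5$ and $\frac{n+3}2\le d<n$, there are uncountably many non-degenerate $d$-dimensional $\Gamma$, each admitting an adapted symbol $m_\Gamma$ with $T_{m_\Gamma}$ unbounded. Exactly one integer $d$ satisfies $\frac{n+1}2\le d<\frac{n+3}2$, namely $d=\lceil\frac{n+1}2\rceil$. In \cite{Kesler} Kesler asks two questions about this dimension, for a given $n\ge3$.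
\begin{enumerate}
\item[(Q1)] Is there a non-degenerate $\Gamma\subset\mathbb R^n$ of dimension $\lceil\frac{n+1}2\rceil$ and a real-valued $m\in\mathcal M_\Gamma(\mathbb R^n)$ such that $T_m$ satisfies no $L^p$ estimates?
\item[(Q2)] If so, does such an $m$ exist for a generic non-degenerate $\Gamma$ of this dimension?
\end{enumerate}
The word ``generic'' is used informally in \cite{Kesler}. We read it as: for all $\Gamma$ outside a null set of the Grassmannian of $\lceil\frac{n+1}2\rceil$-dimensional subspaces of $\mathbb R^n$, for its invariant measure.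

\subsection{Results}

The answer to both questions is yes for every $n\ge3$, and no exceptional set is needed. Recall the weak-type quasi-norm $\|F\|_{L^{r,\infty}}=\sup_{\lambda>0}\lambda\,|\{|F|>\lambda\}|^{1/r}$ for $0<r<\infty$, where $|E|$ is Lebesgue measure, and put $L^{\infty,\infty}=L^\infty$. Chebyshev's inequality gives $\|F\|_{L^{r,\infty}}\le\|F\|_r$.

\begin{theorem}\label{thm:main}
Let $n\ge3$, $\frac{n+1}2\le d\le n-1$, and let $\Gamma\subset\mathbb R^n$ be a non-degenerate $d$-dimensional subspace. There is a real-valued $m\in C^\infty(\mathbb R^n)\cap\mathcal M_\Gamma(\mathbb R^n)$, supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$, such that $T_m$ satisfies no $L^p$ estimates. Moreover, for no $p_1,\dots,p_n,r\in(0,\infty]$ is there a $C$ with $\|T_m(f_1,\dots,f_n)\|_{L^{r,\infty}}\le C\prod_j\|f_j\|_{p_j}$ for all $f_1,\dots,f_n\in\mathcal S(\mathbb R)$.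
\end{theorem}

The dimension $d=\lceil\frac{n+1}2\rceil$ is admissible: it is $2=n-1$ for $n=3$, and at most $\frac{n+2}2\le n-1$ for $n\ge4$. So Theorem~\ref{thm:main} answers (Q1) and (Q2), and by the next remark the subspaces it covers form a set of full measure in the Grassmannian.

\begin{remark}\label{rem:generic}
For $1\le d\le n-1$, almost every $d$-dimensional subspace is non-degenerate. Let $B$ be an $n\times d$ matrix with independent standard Gaussian entries. Its column span $\Gamma$ has a rotation-invariant law, which is therefore the invariant probability measure on the Grassmannian. Append to $B$ the row equal to minus the sum of its rows; the columns of the resulting matrix $\tilde B$ span $\tilde\Gamma$, and $\tilde\Gamma$ is a graph over $I$ exactly when the minor of $\tilde B$ with rows $I$ is non-zero. This minor is a polynomial in the entries of $B$. It is not the zero polynomial: since $|I|\le n$, the rows in $I$ can be prescribed freely, and a row outside $I$ makes the sum of all rows zero.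 The zero set of a non-zero polynomial is null, and there are finitely many $I$.
\end{remark}

\begin{corollary}\label{cor:dichotomy}
Let $\Gamma\subset\mathbb R^n$ be non-degenerate of dimension $0\le d<n$. Every $m\in\mathcal M_\Gamma(\mathbb R^n)$ satisfies at least one $L^p$ estimate if and only if $d<\frac{n+1}2$.
\end{corollary}

\begin{proof}
If $d<\frac{n+1}2$, apply the theorem of Muscalu, Tao and Thiele with $p_1=\dots=p_{n+1}=n+1$; the target exponent satisfies $1/p_{n+1}'=\frac n{n+1}=\sum_{j\le n}\frac1{p_j}$. If $\frac{n+1}2\le d\le n-1$, then $n+1\le2n-2$, so $n\ge3$ and Theorem~\ref{thm:main} applies.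
\end{proof}

The construction uses little of non-degeneracy. What matters is the set
\[
Z=Z(\Gamma)=\{\,j\in\{1,\dots,n+1\}:\ \xi_j\equiv0\text{ on }\Gamma\,\}.
\]
A non-degenerate $\Gamma$ with $d\ge1$ has $Z=\emptyset$: given $j$, take $I\ni j$ with $|I|=d$; then $\tilde\Gamma$ projects onto $\mathbb R^I$, so $\xi_j\not\equiv0$ on $\Gamma$. Theorem~\ref{thm:main} is thus a special case of the following.

\begin{theorem}\label{thm:any}
Let $1\le d\le n-1$ and let $\Gamma\subset\mathbb R^n$ be any $d$-dimensional subspace. If $Z=\emptyset$ and $d\ge\frac{n+1}2$, or $Z\ne\emptyset$ and $d>\frac{n+1-|Z|}2$, the conclusion of Theorem~\ref{thm:main} holds. In particular it holds for every subspace with $\frac{n+1}2\le d\le n-1$.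
\end{theorem}

The last result measures how fast the estimates fail. For fixed exponents let $\|T_m\|$ be the least $C$ with $\|T_m(f_1,\dots,f_n)\|_{p_{n+1}'}\le C\prod_{j\le n}\|f_j\|_{p_j}$ on $\mathcal S(\mathbb R)^n$.

\begin{theorem}\label{thm:growth}
Let $\Gamma$ be non-degenerate, $\frac{n+1}2\le d\le n-1$, $2\le p_j\le\infty$ and $\sum_{j=1}^{n+1}\frac1{p_j}=1$. For $N\ge8$ let $\mathcal N(N)$ be the supremum of $\|T_m\|$ over all $m\in C^\infty(\mathbb R^n)$ supported in $\{|\xi|\le N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$ with $\sup_\xi\operatorname{dist}(\xi,\Gamma)^{|\alpha|}|\partial^\alpha m(\xi)|\le1$ for $|\alpha|\le n+1$. Then $c\,\omega(N)\le\mathcal N(N)\le C\,\omega(N)$, where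
\[
\omega(N)=\log N\ \text{ if } d=\tfrac{n+1}2,\qquad \omega(N)=N^{d-(n+1)/2}\ \text{ if } d>\tfrac{n+1}2,
\]
and $c,C>0$ depend only on $n$ and $\Gamma$.
\end{theorem}

Section~\ref{sec:idea} explains the construction and works it out for a plane in $\mathbb R^3$. Sections~\ref{sec:tools} and~\ref{sec:blocks} build compactly supported symbols $m_N$ whose operators are large on bounded inputs, Section~\ref{sec:glue} glues them into one real symbol and proves Theorems~\ref{thm:main} and~\ref{thm:any}, and Section~\ref{sec:growth} proves Theorem~\ref{thm:growth}. The letters $C,c,\delta,\kappa$ denote positive constants that depend only on $n$, $\Gamma$, cutoffs fixed once and for all, and indicated subscripts, never on $N$; $C$ and $c$ may change from line to line.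

\section{The idea}\label{sec:idea}

\subsection{A count at one scale}

To defeat all exponents at once we want inputs with $\|f_j\|_p\approx1$ for every $p$, so $|f_j|$ should look like the indicator function of a unit interval. Suppose also that the frequencies of $f_j$ are spread evenly over an interval of length about $N$. Plancherel's theorem then forces $|\hat f_j|\approx N^{-1/2}$ there. Let $m$ live on the slab $\{1\le\operatorname{dist}(\xi,\Gamma)\le2,\ |\xi|\lesssim N\}$, of volume about $N^d$. The form \eqref{eq:form} is at most $N^{d-(n+1)/2}$, with equality if $m$ cancels the phase of $\prod_j\hat f_j(\xi_j)$. This is the source of the threshold $\frac{n+1}2$.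

The phase that $m$ must cancel has to be slowly varying. Chirps provide this. The function $e(aNx^2/2)$ has local frequency $aNx$ at the point $x$, so on a unit interval it sweeps a frequency interval of length $|a|N$. Completing the square in $\frac{aN}2x^2-x\xi=\frac{aN}2(x-\frac{\xi}{aN})^2-\frac{\xi^2}{2aN}$ shows that its Fourier transform has phase $e(-\xi^2/(2aN))$. With chirps of rates $a_1,\dots,a_{n+1}\ne0$ the symbol must have phase $e(Q/N)$, where
\begin{equation}\label{eq:Q}
Q(\xi)=\sum_{j=1}^{n+1}\frac{\xi_j^2}{2a_j},\qquad \partial_jQ(\xi)=\frac{\xi_j}{a_j}-\frac{\xi_{n+1}}{a_{n+1}}\quad(1\le j\le n).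
\end{equation}
At distance $L$ from $\Gamma$ this phase is allowed where $|\nabla Q|/N\lesssim1/L$, provided $1/N\lesssim 1/L^2$ to control the second derivatives. The first condition has a plain meaning: the frequency $\xi_j$ of $f_j$ is carried by the point $x_j=\xi_j/(a_jN)$, and $\partial_jQ/N=x_j-x_{n+1}$, so the $n+1$ points must lie within $1/L$ of each other. For $L\approx1$ this holds on all of $|\xi|\lesssim N$, whatever the rates. One scale therefore suffices when $d>\frac{n+1}2$, which covers (Q1) and (Q2) for even $n$.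

\subsection{The critical dimension}

For odd $n$ the questions concern $d=\frac{n+1}2$. The count gives $N^0$, and Proposition~\ref{prop:onescale-upper} shows that for non-degenerate $\Gamma$ and exponents $p_j\ge2$ no symbol on the slab does better. So the count does not suggest an answer. What decides the matter is whether many dyadic scales $L\le\sqrt N$ can each contribute a fixed amount for the \emph{same} inputs.

If the quadratic form $Q$ on $\mathbb R^n$ is non-singular, the condition $|\nabla Q|\lesssim N/L$ confines $\xi$ to a ball of radius $N/L$. The part at distance about $L$ from $\Gamma$ has volume $L^{n-d}(N/L)^d=N^d/L$, and the sum over dyadic $L$ stays bounded by $CN^d$. One factor of $L$ is missing. It is recovered if $\nabla Q$ vanishes on a line contained in $\Gamma$, for then $\xi$ may range over length $N$ along that line, and the volume becomes $L^{n-d}(N/L)^{d-1}N=N^d$ at every scale. By \eqref{eq:Q}, $\nabla Q(\xi)=0$ if and only if $(\xi_1,\dots,\xi_{n+1})=\tau(a_1,\dots,a_{n+1})$ for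 some $\tau$. Hence the kernel of $Q$ is at most a line, and it is a line in $\Gamma$ exactly when $(a_1,\dots,a_{n+1})\in\tilde\Gamma$. The rates of the chirps must be the coordinates of a vector of $\tilde\Gamma$, and all of them must be non-zero. Such a vector exists when $Z=\emptyset$.

\begin{example}\label{ex:plane}
The smallest case is $n=3$, $d=2$. Let $\Gamma=\{\xi_1+2\xi_2+3\xi_3=0\}$. Then $\tilde\Gamma\subset\mathbb R^4$ is cut out by two equations with coefficients $(1,1,1,1)$ and $(1,2,3,0)$. They can be solved for any two of the variables because $1,2,3,0$ are distinct, so $\Gamma$ is non-degenerate. The vector $(1,1,-1,-1)$ lies in $\tilde\Gamma$, and with these rates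
\[
Q=\tfrac12\big(\xi_1^2+\xi_2^2-\xi_3^2-(\xi_1+\xi_2+\xi_3)^2\big)=-(\xi_1+\xi_3)(\xi_2+\xi_3).
\]
Use the coordinates $z=\xi_1+2\xi_2+3\xi_3$, $y=\xi_2+\xi_3$, $t=\xi_3$, of Jacobian $1$. Then $\operatorname{dist}(\xi,\Gamma)=|z|/\sqrt{14}$ and $\xi_1+\xi_3=z-2y$, so $Q=2y^2-yz$ does not depend on $t$. For $L=1,2,4,\dots\le\sqrt N$ let
\[
R_L=\{L\le z\le 2L,\ |y|\le N/L,\ |t|\le N\};
\]
see Figure~\ref{fig:boxes}. On $R_L$ we have $|\partial_zQ|=|y|\le N/L$ and $|\partial_yQ|=|4y-z|\le 4N/L+2L\le6N/L$, so $e(Q/N)$ has wavelength at least comparable to $L$. Each $R_L$ has volume $L\cdot\frac{2N}L\cdot2N=4N^2$. Take $\hat f_j=N^{-1/2}e(\mp\xi^2/(2N))$ on an interval of length $CN$, with the upper sign for $j=1,2$ and the lower sign for $j=3,4$, and let $m$ be $e(Q/N)$ times the indicator function of $\bigcup_LR_L$. The integrand in \eqref{eq:form} is $N^{-2}$ on $\bigcup_LR_L$, each scale contributes $4$, and the total exceeds $2\log_2N$. The proof below replaces the indicator functions by smooth cutoffs.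
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\filldraw[fill=gray!20] (-4.8,0.25) rectangle (4.8,0.5);
\filldraw[fill=gray!20] (-2.4,0.5) rectangle (2.4,1);
\filldraw[fill=gray!20] (-1.2,1) rectangle (1.2,2);
\filldraw[fill=gray!20] (-0.6,2) rectangle (0.6,4);
\draw[thick,->] (-5.4,0) -- (5.6,0) node[right] {$y$};
\draw[->] (0,0) -- (0,4.4) node[above] {$z$};
\fill (0,0) circle (1.5pt);
\node[below] at (0,0) {$\nabla Q=0$};
\node[below] at (-4.6,0) {$\Gamma$};
\node[above] at (4.2,0.5) {$L=1$};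
\node[above] at (1.9,1) {$L=2$};
\node[right] at (1.2,1.75) {$L=4$};
\node[right] at (0.6,3) {$L=8$};
\end{tikzpicture}
\caption{A cross-section $t=\mathrm{const}$ of the support of the symbol for the plane $\Gamma=\{z=0\}$ in $\mathbb R^3$, with $N=64$ and different units on the two axes. The rectangles $L\le z\le2L$, $|y|\le N/L$ all have area $2N$. The marked point is the line of $\Gamma$ on which the gradient of the phase $Q=2y^2-yz$ vanishes.}
\label{fig:boxes}
\end{figure}

Three things remain after this computation. A large pairing bounds $\|T_m(f_1,\dots,f_n)\|_r$ from below only for $r\ge1$, while we need all $r>0$ and weak type. The symbols depend on $N$, while we need one symbol. And $e(Q/N)$ is not real.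

\section{Blocks, chirps and level sets}\label{sec:tools}

The following definition records what is needed from the construction at a fixed $N$.

\begin{definition}\label{def:block}
Let $A_N>0$ for real $N\ge1$. A \emph{family of blocks of height $A_N$} for $\Gamma$ consists of $m_N\in C_c^\infty(\mathbb R^n)$ and $f_{1,N},\dots,f_{n,N}\in\mathcal S(\mathbb R)$, $N\ge1$, such that, with constants independent of $N$:
\begin{enumerate}
\item[(B1)] $\operatorname{supp}m_N\subset\{|\xi|\le4N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$ and $|\partial^\alpha m_N(\xi)|\le C_\alpha\operatorname{dist}(\xi,\Gamma)^{-|\alpha|}$ for all $\alpha$;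
\item[(B2)] $\operatorname{supp}\hat f_{j,N}\subset[-5nN,5nN]$ and $|f_{j,N}(x)|\le C_M(1+|x|)^{-M}$ for all $M\ge1$;
\item[(B3)] $|\{x:|T_{m_N}(f_{1,N},\dots,f_{n,N})(x)|>\delta A_N\}|\ge\kappa$.
\end{enumerate}
\end{definition}

By (B2), $\|f_{j,N}\|_p\le C_p$ for every $p\in(0,\infty]$ (take $M>1/p$), with one constant for all $p\ge1$. Property (B3) bounds every $L^{r,\infty}$ quasi-norm of the output from below by a multiple of $A_N$; this is the remedy for the first difficulty. The support conditions are there for the gluing.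

Fix smooth functions with values in $[0,1]$: $\chi$ on $[0,\infty)$, supported in $[1,2]$ and equal to $1$ on $[\frac54,\frac74]$; $\phi$ even on $\mathbb R$, supported in $[-1,1]$ and equal to $1$ on $[-\frac12,\frac12]$; $\psi$ on $\mathbb R$, supported in $[-5n,5n]$ and equal to $1$ on $[-4n,4n]$. On any Euclidean space $\chi(|z|)$ and $\phi(|y|)$ are smooth, since $\chi$ and $\phi$ are constant near $0$.

\begin{lemma}[chirps]\label{lem:chirp}
For $a\ne0$ and $N\ge1$ define $h_{a,N}\in\mathcal S(\mathbb R)$ by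
\[
\hat h_{a,N}(\xi)=N^{-1/2}e\Big(-\frac{\xi^2}{2aN}\Big)\psi\Big(\frac\xi N\Big).
\]
Then $\operatorname{supp}\hat h_{a,N}\subset[-5nN,5nN]$ and $|h_{a,N}(x)|\le C_{a,M}(1+|x|)^{-M}$ for all $M\ge1$.
\end{lemma}

\begin{proof}
The support statement is that of $\psi$. Substituting $\xi=Ns$,
\[
h_{a,N}(x)=N^{1/2}\int e(N\Phi(s))\psi(s)\,ds,\qquad \Phi(s)=xs-\frac{s^2}{2a}.
\]
Van der Corput's lemma \cite[Ch.~VIII, \S1.2]{Stein} states that if $\varrho$ is real and smooth with $|\varrho''|\ge1$ on an interval $J$, and $g$ is smooth and supported in the interior of $J$, then $|\int_Je^{i\lambda\varrho}g|\le C\lambda^{-1/2}\|g'\|_1$ for $\lambda>0$, with an absolute constant $C$. With $\varrho=|a|\Phi$ and $\lambda=2\pi N/|a|$ it gives $|h_{a,N}(x)|\le C|a|^{1/2}$ for all $x$.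

Now let $|x|\ge10n/|a|$. On $\operatorname{supp}\psi$ we have $|s/a|\le|x|/2$, so $|\Phi'|=|x-s/a|\ge|x|/2\ge5n/|a|$ and $|\Phi''/\Phi'|\le1$. Integrating by parts $M$ times gives $|h_{a,N}(x)|\le N^{1/2}(2\pi N)^{-M}\|\psi_M\|_1$, where $\psi_0=\psi$ and $\psi_{k+1}=(\psi_k/\Phi')'$. Since $\Phi''$ is constant, induction shows that $\psi_M$ is a combination of the terms $\psi^{(M-b)}(\Phi'')^b(\Phi')^{-M-b}$, $0\le b\le M$, with coefficients depending only on $M$. Hence $\|\psi_M\|_1\le C_M|x|^{-M}$, and $N^{1/2-M}\le1$.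
\end{proof}

\begin{lemma}[quadratic phases]\label{lem:phase}
Let $Q$ be a real quadratic form on $\mathbb R^n$, $1\le L\le\sqrt N$, and let $\xi$ be a point with $|\nabla Q(\xi)|\le KN/L$. Then $|\partial^\alpha e(Q/N)(\xi)|\le C_{\alpha,Q,K}L^{-|\alpha|}$.
\end{lemma}

\begin{proof}
Third derivatives of $Q$ vanish, so $\partial^\alpha e(Q/N)$ is $e(Q/N)$ times a sum of constant multiples of products of $b_1$ first derivatives and $b_2$ second derivatives of $Q/N$, with $b_1+2b_2=|\alpha|$. First derivatives are at most $K/L$ at $\xi$, and second derivatives are at most $C_Q/N\le C_QL^{-2}$.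
\end{proof}

A large pairing with a bounded function could come from a tall and thin spike. An $L^2$ bound of the same size as the pairing rules this out.

\begin{lemma}[level sets]\label{lem:level}
Let $A,c_0,C_0>0$. Suppose $|\int Fg\,dx|\ge c_0A$, $\|F\|_2\le C_0A$, $\|g\|_1\le C_0$ and $\|g\|_\infty\le C_0$. Then $|\{|F|>\delta A\}|\ge\kappa$ with $\delta=c_0/(2C_0)$ and $\kappa=(c_0/(2C_0^2))^2$.
\end{lemma}

\begin{proof}
Let $E=\{|F|>\delta A\}$. Splitting the integral and using the Cauchy--Schwarz inequality on $E$,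
\[
c_0A\le\delta A\|g\|_1+\|g\|_\infty|E|^{1/2}\|F\|_2\le\tfrac12c_0A+C_0^2|E|^{1/2}A.\qedhere
\]
\end{proof}

The $L^2$ bound asks that the output frequency $\ell(\xi)$ be spread out as $\xi$ runs over the support of the symbol. We measure this by slicing along a direction in which $\ell$ varies.

\begin{lemma}[slicing]\label{lem:slice}
Let $m\in C_c^\infty(\mathbb R^n)$, $f_1,\dots,f_n\in\mathcal S(\mathbb R)$ and $F=T_m(f_1,\dots,f_n)$. Suppose $|m(\xi)|\prod_{j\le n}|\hat f_j(\xi_j)|\le\mu\,\theta(\xi)$, where $0\le\theta\in C_c(\mathbb R^n)$ and $|\ell|\le\Lambda$ on $\operatorname{supp}\theta$. Let $u$ be a unit vector with $\ell(u)\ne0$ and put $V=\int_{u^\perp}\sup_{t\in\mathbb R}\theta(tu+w)\,dw$. Then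
\[
\|F\|_2\le\mu\,V\,(2\Lambda)^{1/2}\,|\ell(u)|^{-1}.
\]
\end{lemma}

\begin{proof}
The function $F$ is the restriction to the diagonal $x_1=\dots=x_n$ of the inverse Fourier transform of $m\prod_j\hat f_j(\xi_j)\in C_c^\infty(\mathbb R^n)$, so $F\in\mathcal S(\mathbb R)$. For $g\in\mathcal S(\mathbb R)$, \eqref{eq:form} in the coordinates $\xi=tu+w$ gives
\[
\Big|\int Fg\Big|\le\mu\int_{u^\perp}\int_{\mathbb R}\theta(tu+w)\,|\hat g(-t\ell(u)-\ell(w))|\,dt\,dw .
\]
In the inner integral substitute $\eta=-t\ell(u)-\ell(w)$; only $|\eta|\le\Lambda$ matters. The inner integral is at most $\sup_t\theta(tu+w)\,|\ell(u)|^{-1}\int_{-\Lambda}^\Lambda|\hat g|$, and $\int_{-\Lambda}^\Lambda|\hat g|\le(2\Lambda)^{1/2}\|g\|_2$ by Cauchy--Schwarz and Plancherel. Take $g=\overline F$.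
\end{proof}

\section{Construction of blocks}\label{sec:blocks}

Both constructions need $\Gamma^\perp\ne\{0\}$, that is $d\le n-1$, in order to place the symbol away from $\Gamma$. In both we define an auxiliary function $f_{n+1}$ with the bounds (B2), to serve as $g$ in Lemma~\ref{lem:level}. We drop the subscript $N$ on $f_j$ and write $F=T_{m_N}(f_1,\dots,f_n)$.

\subsection{One scale}

If $j\in Z$, the frequency $\xi_j$ stays bounded on the slab around $\Gamma$. It would be wasteful to spread $\hat f_j$ over length $N$ and pay the factor $N^{-1/2}$; a fixed bump costs nothing. So only $n+1-|Z|$ functions are chirps.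

\begin{proposition}\label{prop:one}
Let $1\le d\le n-1$, let $\Gamma$ be any $d$-dimensional subspace, and $q=n+1-|Z|$. There is a family of blocks of height $A_N=N^{d-q/2}$.
\end{proposition}

\begin{proof}
Write $\xi=y+z$ with $y\in\Gamma$, $z\in\Gamma^\perp$, so that $|z|=\operatorname{dist}(\xi,\Gamma)$. Set
\[
\theta(\xi)=\chi(|z|)\,\phi(|y|/N),\qquad Q(\xi)=\tfrac12\sum_{j\notin Z}\xi_j^2,\qquad m_N=e(Q/N)\,\theta,
\]
and for $1\le j\le n+1$ let $f_j=h_{1,N}$ if $j\notin Z$ and $\hat f_j=\psi$ if $j\in Z$.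

\emph{(B1).} On $\operatorname{supp}\theta$ we have $1\le|z|\le2$ and $|\xi|\le N+2\le4N$. There $|\nabla Q|\le CN$, since $\nabla Q$ is linear, so Lemma~\ref{lem:phase} with $L=1$ bounds each derivative of $e(Q/N)$ uniformly in $N$. The derivatives of $\theta$ are also uniformly bounded. As $1\le\operatorname{dist}(\xi,\Gamma)\le2$ on the support, (B1) follows.

\emph{(B2).} For $j\notin Z$ this is Lemma~\ref{lem:chirp}. For $j\in Z$, $f_j$ is a fixed Schwartz function and $5n\le5nN$.

\emph{Pairing.} Each functional $\xi_j$ has norm at most $\sqrt n$. Let $\xi\in\operatorname{supp}\theta$. If $j\in Z$, then $\xi_j$ vanishes on $y$, so $|\xi_j|\le\sqrt n\,|z|\le4n$ and $\psi(\xi_j)=1$. If $j\notin Z$, then $|\xi_j|\le4nN$ and $\psi(\xi_j/N)=1$. The phases cancel, so $m_N\prod_{j\le n+1}\hat f_j(\xi_j)=N^{-q/2}\theta$, and \eqref{eq:form} gives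
\[
\int Ff_{n+1}\,dx=N^{-q/2}\int\theta\,d\xi=c_0N^{d-q/2},\qquad c_0=\int_{\Gamma^\perp}\chi(|z|)\,dz\int_\Gamma\phi(|y|)\,dy>0 .
\]

\emph{$L^2$ bound when $n+1\notin Z$.} Here $\ell\not\equiv0$ on $\Gamma$, and we fix a unit $u\in\Gamma$ with $\ell(u)\ne0$. A point of $u^\perp$ is $w=y'+z$ with $y'\in\Gamma\cap u^\perp$, and $\theta(tu+w)\neq0$ forces $|y'|\le N$ and $|z|\le2$. So $V\le CN^{d-1}$. Exactly $q-1$ of $f_1,\dots,f_n$ are chirps, so Lemma~\ref{lem:slice} applies with $\mu=N^{-(q-1)/2}$ and $\Lambda=4nN$, giving $\|F\|_2\le CN^{-(q-1)/2}N^{d-1}N^{1/2}=CN^{d-q/2}$.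

\emph{$L^2$ bound when $n+1\in Z$.} Now $\ell$ vanishes on $\Gamma$. Since $\ell\ne0$, there is a unit $u\in\Gamma^\perp$ with $\ell(u)\ne0$. A point of $u^\perp$ is $w=y+z'$ with $z'\in\Gamma^\perp\cap u^\perp$, and $\theta(tu+w)\ne0$ forces $|y|\le N$ and $|z'|\le2$. So $V\le CN^d$. All $q$ chirps are among $f_1,\dots,f_n$, so $\mu=N^{-q/2}$, and $|\ell(\xi)|=|\ell(z)|\le2\sqrt n=\Lambda$. Again $\|F\|_2\le CN^{d-q/2}$.

\emph{(B3)} follows from Lemma~\ref{lem:level} with $g=f_{n+1}$.
\end{proof}

\subsection{Many scales}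

\begin{proposition}\label{prop:many}
Let $d=\frac{n+1}2\le n-1$ and let $\Gamma$ be a $d$-dimensional subspace with $Z=\emptyset$. Let $D_N=\{2^s:s\in\mathbb Z_{\ge0},\ 2^s\le\sqrt N\}$. There is a family of blocks of height $A_N=\#D_N>\frac12\log_2N$.
\end{proposition}

\begin{proof}
Since $Z=\emptyset$, each $\Gamma\cap\{\xi_j=0\}$, $1\le j\le n+1$, is a proper subspace of $\Gamma$, and finitely many of them do not cover $\Gamma$. Fix $a\in\Gamma$ with $a_j\ne0$ for all $1\le j\le n+1$, where $a_{n+1}=-\ell(a)$. Let $u=a/|a|$ and decompose orthogonally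
\[
\xi=tu+y+z,\qquad t\in\mathbb R,\quad y\in\Gamma\cap u^\perp,\quad z\in\Gamma^\perp .
\]
The three components have dimensions $1$, $d-1$, $n-d$. Moreover $|z|=\operatorname{dist}(\xi,\Gamma)$ and $|y+z|=\operatorname{dist}(\xi,\mathbb Ra)$. Let $Q$ be given by \eqref{eq:Q} and set
\[
\theta(\xi)=\sum_{L\in D_N}\theta_L(\xi),\qquad \theta_L(\xi)=\chi\Big(\frac{|z|}L\Big)\phi\Big(\frac{L|y|}N\Big)\phi\Big(\frac tN\Big),\qquad m_N=e(Q/N)\,\theta,
\]
and $f_j=h_{a_j,N}$ for $1\le j\le n+1$. Property (B2) is Lemma~\ref{lem:chirp}; it needs $a_j\ne0$.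

\emph{(B1).} On $\operatorname{supp}\theta_L$ we have $L\le|z|\le2L$, $|y|\le N/L$ and $|t|\le N$. Since $1\le L\le\sqrt N$, also $|z|\le2N/L$. Hence $|\xi|\le4N$, $\operatorname{dist}(\xi,\Gamma)\ge1$ and $\operatorname{dist}(\xi,\mathbb Ra)\le3N/L$. Derivatives of order $k$ of the three factors of $\theta_L$ are $O(L^{-k})$, $O((L/N)^k)$ and $O(N^{-k})$, and all of these are $O(L^{-k})$ because $L^2\le N$. By \eqref{eq:Q}, $\nabla Q$ is linear and vanishes on $\mathbb Ra$: at $\xi=\tau a$ each $\partial_jQ$ equals $\tau-\tau$. Therefore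
\[
|\nabla Q(\xi)|\le C\operatorname{dist}(\xi,\mathbb Ra)\le CN/L\qquad\text{on }\operatorname{supp}\theta_L ,
\]
and Lemma~\ref{lem:phase} and the Leibniz rule give $|\partial^\alpha(e(Q/N)\theta_L)|\le C_\alpha L^{-|\alpha|}\le C_\alpha2^{|\alpha|}|z|^{-|\alpha|}$. At any point at most one $\theta_L$ has a non-zero derivative of some order, because $\chi$ vanishes to infinite order outside $(1,2)$ and the shells $L<|z|<2L$ are disjoint. So the bound holds for $m_N$ with no loss from the sum, and $0\le\theta\le1$.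

\emph{Pairing.} On $\operatorname{supp}\theta$ every $|\xi_j|\le\sqrt n\,|\xi|\le4nN$, so all factors $\psi(\xi_j/N)$ equal $1$ and $m_N\prod_{j\le n+1}\hat f_j(\xi_j)=N^{-(n+1)/2}\theta$. By scaling in $z$, $y$, $t$,
\[
\int\theta_L\,d\xi=c_0\,L^{n-d}\Big(\frac NL\Big)^{d-1}N=c_0\,N^dL^{n+1-2d}=c_0N^{(n+1)/2},
\]
where $c_0>0$ is the product of the integrals of $\chi(|z|)$, $\phi(|y|)$, $\phi(t)$. By \eqref{eq:form}, $\int Ff_{n+1}\,dx=c_0\#D_N$.

\emph{$L^2$ bound.} We slice along $u$, the one direction in which every $\theta_L$ has full length $N$. This is allowed because $\ell(u)=-a_{n+1}/|a|\ne0$. On $u^\perp=\{y+z\}$, $\sup_t\theta$ is at most the sum over $L$ of the indicator functions of $\{|z|\le2L,\ |y|\le N/L\}$, so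
\[
V\le C\sum_{L\in D_N}L^{n-d}\Big(\frac NL\Big)^{d-1}=CN^{d-1}\#D_N .
\]
Lemma~\ref{lem:slice} with $\mu=N^{-n/2}$ and $\Lambda=4nN$ gives $\|F\|_2\le CN^{d-1-n/2+1/2}\#D_N=C\#D_N$.

\emph{(B3)} follows from Lemma~\ref{lem:level} with $g=f_{n+1}$. Finally $\#D_N=\lfloor\frac12\log_2N\rfloor+1>\frac12\log_2N$.
\end{proof}

\section{One real symbol}\label{sec:glue}

Translating a block along $\Gamma$ preserves the derivative bounds in (B1), and the matching modulations of the inputs preserve all $L^p$ norms. So blocks can be placed far apart along $\Gamma$, and the compact frequency supports in (B2) ensure that each tuple of inputs sees only its own block. To obtain a real symbol we do not decide whether the real or the imaginary part of $m_N$ is responsible for (B3): we include both, at different places.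

\begin{lemma}\label{lem:glue}
Let $\{0\}\ne\Gamma\ne\mathbb R^n$ admit a family of blocks of height $A_N$ with $A_N\to\infty$. Then there is a real-valued $m\in C^\infty(\mathbb R^n)\cap\mathcal M_\Gamma(\mathbb R^n)$, supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$, such that for no $p_1,\dots,p_n,r\in(0,\infty]$ is there a $C$ with $\|T_m(f_1,\dots,f_n)\|_{L^{r,\infty}}\le C\prod_j\|f_j\|_{p_j}$ on $\mathcal S(\mathbb R)^n$.
\end{lemma}

\begin{proof}
Fix a unit vector $u\in\Gamma$ and let $N$ range over $\{4^k:k\ge1\}$. Put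
\[
g_N^+=\operatorname{Re}m_N,\quad g_N^-=\operatorname{Im}m_N,\quad v_N^\pm=\pm10n^2Nu,\qquad m(\xi)=\sum_N\sum_\pm g_N^\pm(\xi-v_N^\pm).
\]
Let $B_N^\pm$ be the closed ball with center $v_N^\pm$ and radius $5n^{3/2}N$. These balls are pairwise disjoint. Indeed $B_N^\pm$ lies in the shell $5n^2N\le|\xi|\le15n^2N$, the next shell begins at $20n^2N$, and $|v_N^+-v_N^-|=20n^2N$ exceeds twice the radius. The summand $g_N^\pm(\cdot-v_N^\pm)$ is supported in $B_N^\pm$, since $4N\le5n^{3/2}N$, and the shells leave every compact set. So $m$ is smooth and real, and at each point at most one summand is present. The functions $g_N^\pm$ satisfy (B1), and $\operatorname{dist}(\xi-v_N^\pm,\Gamma)=\operatorname{dist}(\xi,\Gamma)$. Hence $m\in\mathcal M_\Gamma$ and $m$ is supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$.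

Let $v=v_N^\pm$ and $f_j^v(x)=e(v_jx)f_{j,N}(x)$, so that $\widehat{f_j^v}(\xi_j)=\hat f_{j,N}(\xi_j-v_j)$. By (B2) the product $\prod_j\widehat{f_j^v}(\xi_j)$ is supported in the cube $\{|\xi_j-v_j|\le5nN,\ 1\le j\le n\}\subset B_N^\pm$, where $m=g_N^\pm(\cdot-v)$. The substitution $\xi\mapsto\xi+v$ gives
\[
T_m(f_1^v,\dots,f_n^v)(x)=e(x\,\ell(v))\,F_N^\pm(x),\qquad F_N^\pm=T_{g_N^\pm}(f_{1,N},\dots,f_{n,N}).
\]
Suppose the $L^{r,\infty}$ estimate held for some exponents. Since $\|f_j^v\|_{p_j}=\|f_{j,N}\|_{p_j}\le C_{p_j}$, there is $H<\infty$ with $\|F_N^\pm\|_{L^{r,\infty}}\le H$ for all $N$ and both signs. Now $T_{m_N}(f_{1,N},\dots,f_{n,N})=F_N^++iF_N^-$, so (B3) yields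
\[
\kappa\le|\{|F_N^+|>\tfrac12\delta A_N\}|+|\{|F_N^-|>\tfrac12\delta A_N\}| .
\]
If $r<\infty$ the right side is at most $2(2H/(\delta A_N))^r$, which tends to $0$. If $r=\infty$ it is $0$ as soon as $\delta A_N>2H$. Both contradict $\kappa>0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:any}]
Let $\Gamma$ be as in Theorem~\ref{thm:any} and $q=n+1-|Z|$. If $d>q/2$, Proposition~\ref{prop:one} gives blocks of height $N^{d-q/2}\to\infty$. Otherwise the hypotheses force $Z=\emptyset$ and $d=\frac{n+1}2$, and Proposition~\ref{prop:many} gives blocks of height $\#D_N\to\infty$. Lemma~\ref{lem:glue} produces $m$ with no weak-type estimate. As $\|F\|_{L^{r,\infty}}\le\|F\|_r$, the strong estimate with $\frac1r=\sum_j\frac1{p_j}$ fails for every $(p_1,\dots,p_n)\in[1,\infty]^n$. For the last assertion, if $d\ge\frac{n+1}2$ then either $Z=\emptyset$, or $Z\ne\emptyset$ and $d>\frac{n+1-|Z|}2$. This proves Theorem~\ref{thm:any}, and Theorem~\ref{thm:main} is the case of a non-degenerate $\Gamma$,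 for which $Z=\emptyset$.
\end{proof}

\section{The rate of growth}\label{sec:growth}

Throughout this section $\Gamma$, $d$ and $p_1,\dots,p_{n+1}$ are as in Theorem~\ref{thm:growth}, and $r=p_{n+1}'\in[1,2]$, so that $\frac1r=\sum_{j\le n}\frac1{p_j}$. The lower bound comes from the blocks. For the upper bound we show that the count of Section~\ref{sec:idea} is the truth at each scale and add the scales by the triangle inequality. At unit scale the symbol is smooth, so on each unit cube it is a summable superposition of tensor products. What remains is a sum over the cubes near $\Gamma$ of products of frequency pieces of the $f_j$. We bound this sum pointwise in $x$ by $\ell^2$ norms of the pieces, and then bound these norms in $L^{p_j}$.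

For $k\in\mathbb Z^n$ put $k_{n+1}=-\ell(k)\in\mathbb Z$. The next lemma is the only place where non-degeneracy is used in full.

\begin{lemma}\label{lem:count}
Let $K_0\ge1$, $R\ge\frac12$, and let $K\subset\mathbb Z^n$ be a finite set of points with $\operatorname{dist}(k,\Gamma)\le K_0$. Let $b_1,\dots,b_{n+1}:\mathbb Z\to[0,\infty)$ vanish outside $[-K_0R,K_0R]$. Then
\[
\sum_{k\in K}\prod_{j=1}^{n+1}b_j(k_j)\le C_{K_0}R^{\,d-(n+1)/2}\prod_{j=1}^{n+1}\|b_j\|_{\ell^2}.
\]
\end{lemma}

\begin{proof}
Let $I\subset\{1,\dots,n+1\}$, $|I|=d$. We claim that at most $C_{K_0}$ points $k\in K$ share given values $(k_i)_{i\in I}$. For $\xi\in\mathbb R^n$ write $\tilde\xi=(\xi_1,\dots,\xi_{n+1})$ and let $\tilde\xi_I$ be its projection to $\mathbb R^I$. Let $G_I:\mathbb R^I\to\tilde\Gamma$ be the linear inverse of the projection on $\tilde\Gamma$. Write $k=\gamma+\varepsilon$ with $\gamma\in\Gamma$, $|\varepsilon|\le K_0$. Then $\tilde k-G_I(\tilde k_I)=\tilde\varepsilon-G_I(\tilde\varepsilon_I)$ has length at most $CK_0$.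 So $\tilde k$ is a lattice point in a ball of radius $CK_0$ whose center depends only on $\tilde k_I$, and the claim follows.

To use all $I$ equally, let $\nu=\binom{n+1}d$ be their number and $\sigma=\frac{n+1}d$. Each $j$ lies in $\binom n{d-1}=\nu/\sigma$ of the sets $I$, so
\[
\prod_{j=1}^{n+1}b_j(k_j)=\prod_I\Big(\prod_{j\in I}b_j(k_j)^\sigma\Big)^{1/\nu}.
\]
H\"older's inequality with $\nu$ factors, each with exponent $\nu$, and then the claim give
\[
\sum_{k\in K}\prod_{j=1}^{n+1}b_j(k_j)\le\prod_I\Big(\sum_{k\in K}\prod_{j\in I}b_j(k_j)^\sigma\Big)^{1/\nu}\le\prod_I\Big(C_{K_0}\prod_{j\in I}\|b_j\|_{\ell^\sigma}^\sigma\Big)^{1/\nu}=C_{K_0}\prod_{j=1}^{n+1}\|b_j\|_{\ell^\sigma}.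
\]
Since $d\ge\frac{n+1}2$ we have $1\le\sigma\le2$. Each $b_j$ is supported on at most $2K_0R+1\le4K_0R$ integers, so H\"older's inequality gives $\|b_j\|_{\ell^\sigma}\le(4K_0R)^{1/\sigma-1/2}\|b_j\|_{\ell^2}$. The total power of $R$ is $(n+1)(\frac1\sigma-\frac12)=d-\frac{n+1}2$.
\end{proof}

The restriction $p_j\ge2$ enters through the following square function bound for equally spaced frequency intervals.

\begin{lemma}\label{lem:square}
Let $h\in\mathcal S(\mathbb R)$, and for $k\in\mathbb Z$ let $P_k$ be the linear multiplier with symbol $\hat h(\cdot-k)$. For $2\le p\le\infty$ and $f\in\mathcal S(\mathbb R)$, $\|(\sum_k|P_kf|^2)^{1/2}\|_p\le C_h\|f\|_p$.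
\end{lemma}

\begin{proof}
The kernel of $P_k$ is $h(y)e(ky)$, so
\[
P_kf(x)=\int f(x-y)h(y)e(ky)\,dy=\int_0^1H_x(y)e(ky)\,dy,\qquad H_x(y)=\sum_{s\in\mathbb Z}f(x-y-s)h(y+s).
\]
Thus $(P_kf(x))_k$ are the Fourier coefficients of the $1$-periodic function $H_x$. Let $W=\sup_y\sum_s|h(y+s)|<\infty$. By Parseval's identity and the Cauchy--Schwarz inequality in $s$,
\[
\sum_k|P_kf(x)|^2=\int_0^1|H_x|^2\le W\int_0^1\sum_s|f(x-y-s)|^2|h(y+s)|\,dy=W\,\big(|f|^2*|h|\big)(x).
\]
Since $p/2\ge1$, Minkowski's inequality gives $\||f|^2*|h|\|_{p/2}\le\|h\|_1\|f\|_p^2$.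
\end{proof}

\begin{proposition}\label{prop:onescale-upper}
Let $R\ge\frac12$ and let $M\in C^\infty(\mathbb R^n)$ be supported in $\{|\xi|\le R,\ \operatorname{dist}(\xi,\Gamma)\le2\}$ with $|\partial^\alpha M|\le1$ for $|\alpha|\le n+1$. Then $\|T_M\|\le CR^{\,d-(n+1)/2}$.
\end{proposition}

\begin{proof}
\emph{Tensor decomposition.} Fix $\varphi\in C_c^\infty((-1,1))$ with $\sum_{k\in\mathbb Z}\varphi(\cdot-k)=1$, and $\tilde\varphi\in C_c^\infty((-2,2))$ equal to $1$ on $[-1,1]$. Then $M=\sum_{k\in K}M_k$, where $M_k(\xi)=M(\xi)\prod_{j\le n}\varphi(\xi_j-k_j)$ and $K$ is the set of $k\in\mathbb Z^n$ for which $k+(-1,1)^n$ meets $\operatorname{supp}M$. For $k\in K$ we have $\operatorname{dist}(k,\Gamma)\le2+\sqrt n$ and $|k|\le R+\sqrt n\le(1+2\sqrt n)R$. Hence there is $K_0$, depending only on $n$, with $\operatorname{dist}(k,\Gamma)\le K_0$ and $|k_j|\le K_0R$ for $1\le j\le n+1$. Expand $M_k$ in a Fourier series on the cube $k+[-2,2]^n$ and multiply by $\prod_j\tilde\varphi(\xi_j-k_j)$, which equals $1$ on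 $\operatorname{supp}M_k$ and vanishes outside the cube. This gives, on all of $\mathbb R^n$,
\[
M(\xi)=\sum_{l\in\mathbb Z^n}\sum_{k\in K}\gamma_{k,l}\prod_{j=1}^ne(l_j\xi_j/4)\,\tilde\varphi(\xi_j-k_j),\qquad|\gamma_{k,l}|\le C(1+|l|)^{-n-1}.
\]
The bound on $\gamma_{k,l}=4^{-n}\int M_k(\xi)e(-l\cdot\xi/4)\,d\xi$ comes from $n+1$ integrations by parts in a variable $\xi_j$ with $|l_j|$ maximal. It is summable over $l\in\mathbb Z^n$, which is why $n+1$ derivatives are assumed.

\emph{The pairing.} Let $P_k$ have symbol $\tilde\varphi(\cdot-k)$ and let $P_k'$ have symbol $\Phi(\cdot-k)$, where $\Phi\in C_c^\infty(\mathbb R)$ equals $1$ on $[-2n,2n]$. The $(k,l)$ term contributes $\gamma_{k,l}\prod_{j\le n}(P_{k_j}f_j)(x+l_j/4)$ to $F=T_M(f_1,\dots,f_n)$. In \eqref{eq:form} for this term, $|\xi_j-k_j|<2$ for $j\le n$ implies $|\xi_{n+1}-k_{n+1}|<2n$, so $f_{n+1}$ may be replaced by $P'_{k_{n+1}}f_{n+1}$. For $x\in\mathbb R$, $l\in\mathbb Z^n$ and integers $|\iota|\le K_0R$ put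
\[
b_j^{x,l}(\iota)=|P_\iota f_j(x+l_j/4)|\quad(j\le n),\qquad b_{n+1}^{x,l}(\iota)=|P'_\iota f_{n+1}(x)|,
\]
and $b_j^{x,l}(\iota)=0$ for $|\iota|>K_0R$. By Lemma~\ref{lem:count},
\[
\Big|\int Ff_{n+1}\Big|\le C\sum_l(1+|l|)^{-n-1}\int\sum_{k\in K}\prod_{j=1}^{n+1}b_j^{x,l}(k_j)\,dx\le CR^{\,d-\frac{n+1}2}\sup_l\int\prod_{j=1}^{n+1}\|b_j^{x,l}\|_{\ell^2}\,dx .
\]
H\"older's inequality in $x$ with exponents $p_1,\dots,p_{n+1}$, translation invariance of $L^{p_j}$ norms and Lemma~\ref{lem:square} bound the last integral by $C\prod_{j\le n+1}\|f_j\|_{p_j}$.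

\emph{Duality.} As in Lemma~\ref{lem:slice}, $F\in\mathcal S(\mathbb R)$, and $\|F\|_r$ is the supremum of $|\int Fg|$ over $g\in\mathcal S(\mathbb R)$ with $\|g\|_{p_{n+1}}\le1$. For $p_{n+1}<\infty$ this holds because $\mathcal S$ is dense in $L^{p_{n+1}}$. For $p_{n+1}=\infty$, truncate and mollify $\overline{F}/|F|$ (set to $0$ where $F=0$); the approximants are bounded by $1$ and converge almost everywhere, and dominated convergence applies since $F\in L^1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}]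
\emph{Lower bound.} Here $Z=\emptyset$. Take the blocks of Proposition~\ref{prop:many} if $d=\frac{n+1}2$, and those of Proposition~\ref{prop:one}, with $q=n+1$, if $d>\frac{n+1}2$. Use the parameter $N/4\ge2$. By (B1), $m_{N/4}$ is supported in $\{|\xi|\le N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$, and $m_{N/4}/\max_{|\alpha|\le n+1}C_\alpha$ is admissible in the definition of $\mathcal N(N)$. By (B3) the output has $L^r$ norm at least $\delta\kappa^{1/r}A_{N/4}\ge\delta\min(\kappa,1)A_{N/4}$, and by (B2) the inputs have $L^{p_j}$ norms at most $C$. Hence $\mathcal N(N)\ge cA_{N/4}$. If $d>\frac{n+1}2$, then $A_{N/4}=4^{-(d-(n+1)/2)}\omega(N)$. If $d=\frac{n+1}2$, then $A_{N/4}>\frac12(\log_2N-2)\ge\frac16\log_2N$, because $\log_2N\ge3$.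

\emph{Upper bound.} Let $m$ be admissible and $\rho(\xi)=\operatorname{dist}(\xi,\Gamma)$, which is smooth off $\Gamma$ and homogeneous of degree $1$. Fix $\beta\in C_c^\infty((\frac12,2))$ with $\sum_{s\in\mathbb Z}\beta(2^{-s}\tau)=1$ for $\tau>0$, and put $m_s=m\,\beta(2^{-s}\rho)$. On $\operatorname{supp}m$ we have $1\le\rho\le N$, so $m_s\ne0$ requires $2^{s+1}>1$ and $2^{s-1}<N$, that is $s\ge0$ and $2^s<2N$. Let $M_s(\xi)=m_s(2^s\xi)=m(2^s\xi)\beta(\rho(\xi))$.

The operators $T_{m_s}$ and $T_{M_s}$ have the same norm. Indeed, with $\lambda=2^s$ and $f^\lambda(x)=f(\lambda x)$, a change of variables gives $T_{m_s}(f_1^\lambda,\dots,f_n^\lambda)=T_{M_s}(f_1,\dots,f_n)^\lambda$, while $\|f^\lambda\|_p=\lambda^{-1/p}\|f\|_p$ and $\frac1r=\sum_{j\le n}\frac1{p_j}$. The symbol $M_s$ is supported in $\{|\xi|\le R_s,\ \frac12\le\rho\le2\}$ with $R_s=N2^{-s}>\frac12$. There, for $|\alpha|\le n+1$,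
\[
|\partial^\alpha(m(2^s\cdot))(\xi)|\le2^{s|\alpha|}\rho(2^s\xi)^{-|\alpha|}=\rho(\xi)^{-|\alpha|}\le2^{n+1},
\]
and $\beta(\rho)$ has bounded derivatives, so $|\partial^\alpha M_s|\le C$. Since $r\ge1$, the triangle inequality and Proposition~\ref{prop:onescale-upper} give
\[
\|T_m\|\le C\sum_{0\le s<\log_2(2N)}(N2^{-s})^{\,d-(n+1)/2}.
\]
If $d=\frac{n+1}2$ there are at most $\log_2(2N)+1\le C\log N$ terms, each equal to $1$. If $d>\frac{n+1}2$ the exponent is at least $\frac12$, and the geometric series is at most $CN^{d-(n+1)/2}$.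
\end{proof}

\begin{remark}
The upper bound needs a hypothesis on the position of $\Gamma$. If $\frac{n+1}2\le d\le n-1$ and $Z\ne\emptyset$, the argument for the lower bound, with Proposition~\ref{prop:one}, gives $\mathcal N(N)\ge cN^{|Z|/2}N^{d-(n+1)/2}$, which is not $O(\omega(N))$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kesler}
Robert M. Kesler, \emph{Unboundedness Theorems for Symbols Adapted to Large Subspaces}, arXiv:1609.05954 (2016).

\bibitem{Stein}
Stein, \emph{Harmonic Analysis}.

\end{thebibliography}
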